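\title{Every maximal subsemigroup of the full transformation semigroup on an infinite set contains a transposition}

\begin{abstract}
Let $\Omega$ be an infinite set. We show that every maximal subsemigroup $T$ of the semigroup $\Omega^\Omega$ of all maps from $\Omega$ to itself contains every finitary permutation of some infinite subset $\Gamma$ of $\Omega$. In particular, $T$ contains a transposition. The set $\Gamma$ is read off from two subsets of $\Omega$ determined by the injective and the surjective elements of $T$. We also show that in general $\Gamma$ can be taken neither cofinite nor uncountable.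
\end{abstract}

\section{Introduction}

Let $\Omega$ be an infinite set. Write $\Omega^\Omega$ for the full transformation semigroup, that is, the set of all maps $\Omega\to\Omega$ under composition, and $\operatorname{Sym}(\Omega)$ for the group of all bijections $\Omega\to\Omega$. A subsemigroup $T$ of a semigroup $S$ is \emph{maximal} if $T\neq S$ and, for every $s\in S\setminus T$, the subsemigroup $\langle T,s\rangle$ generated by $T$ and $s$ equals $S$. We answer the following question from \cite{EMP}.

\begin{quote}
\emph{Does every maximal subsemigroup of $\Omega^\Omega$ contain a permutation of $\Omega$ other than the identity?}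
\end{quote}

The group $\operatorname{Sym}(\Omega)$ is the group of units of $\Omega^\Omega$, so the question asks how few units a maximal subsemigroup can have. Finite sets suggest that it can have few. On a finite set with at least two points, a product of maps is a permutation only if every factor is one. Hence the even permutations together with all non-permutations form a subsemigroup, and it is maximal because the even permutations and any odd one generate the symmetric group. This subsemigroup contains no transposition, and on a two-point set its only permutation is the identity. On an infinite set there seems to be even less need for units: if $a$ is an injection that is not onto and $b$ is a map that undoes it, then the identity is a product of two non-permutations, so $T$ and one further map might generate all permutations without $T$ containing any interesting one. One could therefore guess that the answer is no. It is yes.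

For $\Gamma\subseteq\Omega$, let $\operatorname{Sym}(\Gamma)$ denote the group of permutations of $\Omega$ that fix every point outside $\Gamma$, and let $\operatorname{FSym}(\Gamma)$ be its subgroup of \emph{finitary} permutations, those that move only finitely many points.

\begin{theorem}\label{thm:main}
Let $\Omega$ be an infinite set and let $T$ be a maximal subsemigroup of $\Omega^\Omega$. Then $\operatorname{FSym}(\Gamma)\subseteq T$ for some infinite $\Gamma\subseteq\Omega$. In particular, $T$ contains a transposition.
\end{theorem}

The set $\Gamma$ can be located. We write maps on the right. Let $A$ be the set of injective elements of $T$ and $B$ the set of surjective elements of $T$, and put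
\begin{equation}\label{eq:CD}
C=\bigcap_{a\in A}\operatorname{im}a,\qquad
D=\{x\in\Omega : (xb)b^{-1}=\{x\}\text{ for all }b\in B\}.
\end{equation}
Thus $C$ is the set of points that no injection in $T$ can miss, and $D$ is the set of points that no surjection in $T$ can identify with another point.

\begin{theorem}\label{thm:cases}
Let $T$ be a maximal subsemigroup of $\Omega^\Omega$, with $C$ and $D$ as in \eqref{eq:CD}.
\begin{enumerate}
\item[(i)] If $C=D=\emptyset$, then $\operatorname{FSym}(\Omega)\subseteq T$.
\item[(ii)] If $\Gamma\in\{C,D\}$ is finite and nonempty, then $T\cap\operatorname{Sym}(\Omega)$ is contained in the setwise stabilizer of $\Gamma$, and $T\cap\operatorname{FSym}(\Omega)=\operatorname{Sym}(\Gamma)\times\operatorname{FSym}(\Omega\setminus\Gamma)$.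
\item[(iii)] If $\Gamma\in\{C,D\}$ is infinite, then $\operatorname{Sym}(\Gamma)\subseteq T$.
\end{enumerate}
\end{theorem}

At least one of the three cases applies to each $T$, and each gives Theorem~\ref{thm:main}: in case (i) the infinite set is $\Omega$, in case (ii) it is the complement of the finite set, and in case (iii) it is $C$ or $D$ itself. In cases (i) and (ii) this set is cofinite. The next theorem shows that no such largeness holds in general, and that the stabilizer in (ii) is attained.

\begin{theorem}\label{thm:sharp}
Let $\Gamma\subseteq\Omega$.
\begin{enumerate}
\item[(i)] If $\Gamma$ is infinite and $|\Omega\setminus\Gamma|=|\Omega|$, then there is a maximal subsemigroup $T$ of $\Omega^\Omega$ with $T\cap\operatorname{FSym}(\Omega)=\operatorname{FSym}(\Gamma)$.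
\item[(ii)] If $\Gamma$ is finite and nonempty, then there is a maximal subsemigroup $T$ of $\Omega^\Omega$ such that $T\cap\operatorname{Sym}(\Omega)$ is the setwise stabilizer of $\Gamma$.
\end{enumerate}
\end{theorem}

Apply (i) to a countably infinite set $\Gamma_0$ with $|\Omega\setminus\Gamma_0|=|\Omega|$. If $\Gamma$ is infinite and $\operatorname{FSym}(\Gamma)\subseteq T$, then $\operatorname{FSym}(\Gamma)\subseteq\operatorname{FSym}(\Gamma_0)$ and so $\Gamma\subseteq\Gamma_0$. Hence the set in Theorem~\ref{thm:main} cannot in general be taken cofinite, nor of cardinality greater than $\aleph_0$.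

Maximality enters the proof of Theorem~\ref{thm:cases} in two ways. To show that $T$ contains $\operatorname{Sym}(C)$ or $\operatorname{Sym}(D)$, we place $T$ inside an explicit proper subsemigroup that visibly contains this group. To show that $T$ contains a transposition $g$ supported elsewhere, we assume that it does not, write each map as a word in $T$ and $g$, and delete $g$; this changes the map very little (Section~\ref{sec:delete}). Sections~\ref{sec:C} and~\ref{sec:D} treat nonempty $C$ and $D$, Section~\ref{sec:empty} treats $C=D=\emptyset$, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.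

\section{Conventions and three examples}\label{sec:conv}

We work in ZFC and put $U=\Omega^\Omega$. The image of a point $z$ under $f$ is $zf$, and $fg$ means ``first $f$, then $g$''. Reversing the order of composition does not change which subsets of $U$ are closed under products, so it does not change the maximal subsemigroups. For $Y\subseteq\Omega$ we write $Yf$ and $Yf^{-1}$ for the image and the preimage of $Y$, and $\omega f^{-1}=\{z:zf=\omega\}$ is the \emph{fiber} of $f$ over the point $\omega$. The \emph{kernel} $\ker f$ is the equivalence relation $\{(p,q):pf=qf\}$, whose classes are the nonempty fibers. The \emph{support} $\operatorname{supp}g$ of a permutation $g$ is the set of points that it moves, and $1$ is the identity map.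

We use the following standard facts.
\begin{itemize}
\item If $fg$ is injective, then $f$ is injective and $g$ is injective on $\operatorname{im}f$. If $fg$ is surjective, then $g$ is surjective. Products of injections are injective and products of surjections are surjective, so $A$ and $B$ are closed under products.
\item A finitary permutation has finite order, and every element of $\operatorname{FSym}(\Gamma)$ other than $1$ is a product of transpositions of points of $\Gamma$.
\item For infinite $\Omega$ we have $|\Omega\times\Omega|=|\Omega|$, the set of finite subsets of $\Omega$ has cardinality $|\Omega|$, and removing a finite set from $\Omega$ does not change its cardinality. By the last fact, for each $x\in\Omega$ there are an injection $\Omega\to\Omega$ that misses $x$ and a surjection $\Omega\to\Omega$ that identifies $x$ with another point.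
\item If $T$ is maximal in $U$ and $T\subseteq S\subsetneq U$ for a subsemigroup $S$, then $T=S$: any $s\in S\setminus T$ would give $U=\langle T,s\rangle\subseteq S$.
\end{itemize}

\begin{lemma}\label{lem:one}
Every maximal subsemigroup $T$ of $U$ contains $1$.
\end{lemma}

\begin{proof}
If $1\notin T$, then $U=\langle T,1\rangle=T\cup\{1\}$, so $T=U\setminus\{1\}$. Then $T$ contains a transposition $g$, and hence $g^2=1$, a contradiction.
\end{proof}

So $1\in A\cap B$. The following examples show what $C$ and $D$ detect.

\begin{example}\label{ex:T1}
Let $T_1$ be the set of maps that are bijective or not injective. It is a subsemigroup: if $s,t\in T_1$ and $st$ is injective, then $s$ is injective, hence bijective, so $t=s^{-1}(st)$ is injective, hence bijective. A map $g\notin T_1$ is injective and not onto. Given $u\in U$, define $t$ on $\operatorname{im}g$ by $(zg)t=zu$ and send every point outside $\operatorname{im}g$ to one fixed point of $\operatorname{im}u$. Then $t$ is not injective, so $t\in T_1$, and $u=gt$. Thus $T_1$ is maximal. Here $A=\operatorname{Sym}(\Omega)$ and $B$ consists of all surjections, so $C=\Omega$ and $D=\emptyset$.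
\end{example}

\begin{example}\label{ex:T2}
Let $T_2$ be the set of maps that are bijective or not surjective. If $s,t\in T_2$ and $st$ is surjective, then $t$ is surjective, hence bijective, so $s=(st)t^{-1}$ is surjective, hence bijective. A map $g\notin T_2$ is onto and has $xg=yg$ for some $x\ne y$. Every fiber of $g$ contains a point other than $y$, so given $u\in U$ we can choose $t$ with $zt\in(zu)g^{-1}\setminus\{y\}$ for all $z$. Then $t$ is not onto, so $t\in T_2$, and $u=tg$. Thus $T_2$ is maximal, with $C=\emptyset$ and $D=\Omega$.
\end{example}

\begin{example}\label{ex:T3}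
Let $\Omega=\{z_1,z_2,\dots\}$ be countably infinite and let $T_3$ be the set of maps with only finitely many infinite fibers. The fiber of $st$ over $\omega$ is the union of the fibers $zs^{-1}$ with $z\in\omega t^{-1}$. It is infinite only if $\omega t^{-1}$ is infinite or $\omega=zt$ with $zs^{-1}$ infinite, so $T_3$ is a subsemigroup. It is proper, since $\Omega$ splits into infinitely many infinite sets. Let $g\notin T_3$ have infinite fibers over distinct points $\omega_1,\omega_2,\dots$. Let $b$ send $\omega_i$ to $z_i$ and all other points to $z_1$; then $b\in T_3$. Given $u\in U$, let $a$ map $z_iu^{-1}$ injectively into $\omega_ig^{-1}$ for each $i$. Then $a$ is injective, so $a\in T_3$, and $u=agb$. Thus $T_3$ is maximal. It contains all injections and all surjections with finite fibers, so $C=D=\emptyset$.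
\end{example}

Examples with $C$ finite and nonempty appear in Section~\ref{sec:sharp}. Without maximality, $C$ and $D$ say nothing about permutations: the subsemigroup $\{1\}$ has $C=D=\Omega$.

\section{Deleting a transposition}\label{sec:delete}

From here to the end of Section~\ref{sec:empty}, $T$ is a maximal subsemigroup of $U$, and $A,B,C,D$ are as in the introduction. Suppose that a transposition $g=(x\,y)$ does not lie in $T$. Then $U=\langle T,g\rangle$, and since $1\in T$, every $u\in U$ has a factorization
\begin{equation}\label{eq:word}
u=t_0\,g\,t_1\,g\cdots g\,t_n,\qquad n\ge0,\quad t_0,\dots,t_n\in T.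
\end{equation}
We call $n$ the \emph{length} of the factorization.

Consider first length one, $u=t_0gt_1$, and compare $u$ with $t=t_0t_1\in T$. A point $z$ travels along $z\mapsto zt_0\mapsto zt_0g\mapsto zu$, and the middle step does nothing unless $zt_0\in\{x,y\}$. So $u$ and $t$ agree outside $F=\{x,y\}t_0^{-1}$, and the points of $F$ end up in $P=\{xt_1,yt_1\}$. The set $F$ can be large; it is all of $\Omega$ if $t_0$ is constant with value $x$. But $P$ has at most two points, and if $u$ is injective, then $t_0$ is injective and $F$ has at most two points as well.

Here is how such a finite error is removed. Suppose that $C=\{c\}$ with $c\neq x,y$, and grant two facts proved in Section~\ref{sec:C}: every element of $A$ fixes $c$, and every finite set not containing $c$ is missed by some element of $A$. Let $u=t_0gt_1$ be injective. We cannot argue factor by factor, because $t_1$ need only be injective on $\operatorname{im}(t_0g)$ and so need not lie in $A$. However, $t_0\in A$ fixes $c$, so $c\notin F$, and there is $a\in A$ whose image misses $F$. Then $au=at$ is an injective element of $T$, so it fixes $c$, and $cu=cau=c$. By induction on the length, every injection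 in $U$ would fix $c$. This is absurd, so $g\in T$ after all. The set $C$ is the obstruction to finding the map $a$, and $D$ is the obstruction to the mirror-image step, in which one multiplies on the right by a surjection in $T$ that does not need the points of $P$.

For a factorization \eqref{eq:word} of arbitrary length, define the \emph{prefixes} $v_j=t_0gt_1\cdots gt_j$ for $0\le j<n$ and the \emph{suffixes} $w_j=t_jgt_{j+1}\cdots gt_n$ for $1\le j\le n$, so that $u=v_j\,g\,w_{j+1}$ for $0\le j<n$. Prefixes and suffixes have factorizations of length less than $n$. Put
\begin{equation}\label{eq:tFP}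
t=t_0t_1\cdots t_n\in T,\qquad F=\bigcup_{0\le j<n}\{x,y\}v_j^{-1},\qquad P=\bigcup_{1\le j\le n}\{x,y\}w_j .
\end{equation}
These depend on the factorization, not only on $u$. The set $P$ has at most $2n$ points.

\begin{lemma}\label{lem:delete}
Let $u$ be factorized as in \eqref{eq:word}, with $t,F,P$ as in \eqref{eq:tFP}.
\begin{enumerate}
\item[(a)] If $z\notin F$, then $zu=zt$.
\item[(b)] If $zu\notin P$, then $zu=zt$.
\item[(c)] If $u$ is injective, then all prefixes are injective and $F$ is finite. If $u$ is surjective, then all suffixes are surjective.
\end{enumerate}
\end{lemma}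

\begin{proof}
(a) Put $v_n=u$ and let $z\notin F$. We have $zv_0=zt_0$. If $j<n$ and $zv_j=zt_0\cdots t_j$, then $g$ fixes $zv_j\notin\{x,y\}$, so $zv_{j+1}=zv_jgt_{j+1}=zt_0\cdots t_{j+1}$. By induction $zu=zt$.

(b) If $z\in F$, say $zv_j\in\{x,y\}$, then $zu=zv_jgw_{j+1}\in\{x,y\}w_{j+1}\subseteq P$. So $zu\notin P$ implies $z\notin F$, and (a) applies.

(c) Prefixes are left factors of $u$ and suffixes are right factors. If the prefixes are injective, each set $\{x,y\}v_j^{-1}$ has at most two points.
\end{proof}

\section{Points that no injection misses}\label{sec:C}

We first record how $A$ acts on $C$.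

\begin{lemma}\label{lem:Ca}
For every $a\in A$ we have $Ca^{-1}\subseteq C$. If $C$ is finite, then $Ca=C$.
\end{lemma}

\begin{proof}
Let $c\in C$ and $a'\in A$. Since $a'a\in A$, we have $c=za'a$ for some $z$. As $a$ is injective, $za'$ is the only preimage of $c$ under $a$, and it lies in $\operatorname{im}a'$. Since $a'$ was arbitrary, this preimage lies in $C$. So $a^{-1}$ is defined on all of $C$ and maps $C$ injectively into $C$. If $C$ is finite, this map is a bijection of $C$, and $Ca=C$.
\end{proof}

To prove $\operatorname{Sym}(C)\subseteq T$ we look for a proper subsemigroup that contains both. Permutations supported in $C$ preserve each set $\operatorname{im}a$ with $a\in A$, so the family of these images is a natural invariant. An element $t\in T$ need not carry $\operatorname{im}a$ to another member of the family, because $at$ need not be injective. We therefore impose the condition only when $t$ is injective on the set in question. For a family $\mathcal X$ of subsets of $\Omega$, let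
\[
T_{\mathcal X}=\{t\in U:\text{ for all }X\in\mathcal X,\text{ if }t|_X\text{ is injective, then }Xt\in\mathcal X\}.
\]
For instance, $T_{\{\Omega\}}$ is the semigroup $T_1$ of Example~\ref{ex:T1}.

\begin{lemma}\label{lem:TX}
For every family $\mathcal X$, the set $T_{\mathcal X}$ is a subsemigroup of $U$. If $\Omega\in\mathcal X$ and $\bigcap\mathcal X\ne\emptyset$, then $T_{\mathcal X}\neq U$.
\end{lemma}

\begin{proof}
Let $s,t\in T_{\mathcal X}$ and $X\in\mathcal X$, and let $st$ be injective on $X$. Then $s$ is injective on $X$, so $Xs\in\mathcal X$, and $t$ is injective on $Xs$, so $Xst\in\mathcal X$. If $\Omega\in\mathcal X$ and $c\in\bigcap\mathcal X$, then an injection $u$ that misses $c$ has $\Omega u\notin\mathcal X$, so $u\notin T_{\mathcal X}$.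
\end{proof}

\begin{proposition}\label{prop:SymC}
If $C\neq\emptyset$, then $\operatorname{Sym}(C)\subseteq T$.
\end{proposition}

\begin{proof}
Let $\mathcal X=\{\operatorname{im}a:a\in A\}$. If $t\in T$ is injective on $X=\operatorname{im}a$, then $at\in A$ and $Xt=\operatorname{im}(at)\in\mathcal X$. So $T\subseteq T_{\mathcal X}$. Since $\Omega=\operatorname{im}1\in\mathcal X$ and $\bigcap\mathcal X=C\ne\emptyset$, Lemma~\ref{lem:TX} shows that $T_{\mathcal X}$ is a proper subsemigroup, and $T=T_{\mathcal X}$ by maximality. If $g\in\operatorname{Sym}(C)$, then $Xg=X$ for all $X\in\mathcal X$, because $X\supseteq C$. Hence $g\in T_{\mathcal X}=T$.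
\end{proof}

This settles the case of infinite $C$. If $C$ is finite, $\operatorname{Sym}(C)$ may be trivial, and we must find permutations outside $C$. By definition, each single point outside $C$ is missed by some element of $A$. The argument of Section~\ref{sec:delete} needs one element that misses finitely many points at once.

\begin{lemma}\label{lem:miss}
Suppose that $C$ is finite, possibly empty. For every finite $F\subseteq\Omega\setminus C$ there is $a\in A$ with $F\cap\operatorname{im}a=\emptyset$.
\end{lemma}

\begin{proof}
We use induction on $|F|$. For $F=\emptyset$ take $a=1$. Otherwise pick $p\in F$. As $p\notin C$, there is $a\in A$ with $p\notin\operatorname{im}a$. Since $a$ is injective, $|Fa^{-1}|=|F\cap\operatorname{im}a|<|F|$. Since $Ca=C$ by Lemma~\ref{lem:Ca}, no point of $C$ is mapped into $F$, so $Fa^{-1}\cap C=\emptyset$. By induction there is $a'\in A$ whose image misses $Fa^{-1}$. Then $a'a\in A$ and its image misses $F$.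
\end{proof}

\begin{proposition}\label{prop:FSymC}
If $C$ is finite and nonempty, then $\operatorname{FSym}(\Omega\setminus C)\subseteq T$.
\end{proposition}

\begin{proof}
It suffices to show that $T$ contains each transposition $g=(x\,y)$ with $x,y\notin C$. Suppose that $g\notin T$. We show that $Cu=C$ for every injective $u\in U$, by induction on the length $n$ of a factorization \eqref{eq:word}. If $n=0$, then $u\in A$ and Lemma~\ref{lem:Ca} applies. Let $n\ge1$. By Lemma~\ref{lem:delete}(c) the prefixes $v_j$ are injective and $F$ is finite. By induction $Cv_j=C$, and $x,y\notin C$, so $F\cap C=\emptyset$. By Lemma~\ref{lem:miss} there is $a\in A$ with $F\cap\operatorname{im}a=\emptyset$. Lemma~\ref{lem:delete}(a) gives $au=at\in T$, and $au$ is injective, so $au\in A$. Applying Lemma~\ref{lem:Ca} to $au$ and to $a$, we get $C=C(au)=(Ca)u=Cu$.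

Since $C$ and $\Omega\setminus C$ are nonempty, some permutation $u$ moves a point of $C$ out of $C$, a contradiction.
\end{proof}

Finiteness of $C$ was used through the equality $Ca=C$, and Remark~\ref{rem:finite} shows that the proposition fails for infinite $C$. For $C=\emptyset$ the statement $Cu=C$ is empty and gives no contradiction.

\section{Points that no surjection identifies with another}\label{sec:D}

We now exchange injections for surjections, images for kernels, and multiplication on the left for multiplication on the right. This exchange is a guide and not a formal principle that we can invoke, so the proofs are given in full.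

\begin{lemma}\label{lem:Db}
For every $b\in B$ we have $Db\subseteq D$. If $D$ is finite, then $Db=D$ and $Db^{-1}=D$.
\end{lemma}

\begin{proof}
Let $x\in D$ and $b'\in B$, and suppose that $zb'=xbb'$. As $b$ is onto, $z=wb$ for some $w$. Then $wbb'=xbb'$ with $bb'\in B$, so $w=x$ and $z=xb$. Thus $(xbb')b'^{-1}=\{xb\}$ for all $b'\in B$, that is, $xb\in D$. By the definition of $D$, the map $b$ is injective on $D$, so $Db=D$ if $D$ is finite. In that case $Db^{-1}=(Db)b^{-1}=\bigcup_{x\in D}(xb)b^{-1}=D$.
\end{proof}

The points of $D$ form singleton classes in the kernel of each $b\in B$, so the invariant is now the family of these kernels. For an equivalence relation $\kappa$ on $\Omega$ and $t\in U$, let $t^*\kappa=\{(p,q):(pt,qt)\in\kappa\}$ be the pullback of $\kappa$ along $t$. It is an equivalence relation, and $(st)^*\kappa=s^*(t^*\kappa)$ and $t^*\ker b=\ker(tb)$. For $b$ surjective, $tb$ is surjective exactly when $\operatorname{im}t$ meets every class of $\ker b$, and this condition takes the place of ``$t$ is injective on $X$''.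

\begin{proposition}\label{prop:SymD}
If $D\neq\emptyset$, then $\operatorname{Sym}(D)\subseteq T$.
\end{proposition}

\begin{proof}
Let $\mathcal K=\{\ker b:b\in B\}$ and
\[
T^{\mathcal K}=\{t\in U:\text{ for all }\kappa\in\mathcal K,\text{ if }\operatorname{im}t\text{ meets every }\kappa\text{-class, then }t^*\kappa\in\mathcal K\}.
\]

\emph{$T^{\mathcal K}$ is a subsemigroup.} Let $s,t\in T^{\mathcal K}$ and $\kappa\in\mathcal K$, and let $\operatorname{im}(st)$ meet every $\kappa$-class. Then so does $\operatorname{im}t\supseteq\operatorname{im}(st)$, and $t^*\kappa\in\mathcal K$. Given $z\in\Omega$, there is $w$ with $(wst,zt)\in\kappa$, and this says that $(ws,z)\in t^*\kappa$. So $\operatorname{im}s$ meets every $t^*\kappa$-class, and $(st)^*\kappa=s^*(t^*\kappa)\in\mathcal K$.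

\emph{$T\subseteq T^{\mathcal K}$.} If $t\in T$, $b\in B$ and $\operatorname{im}t$ meets every class of $\ker b$, then $tb\in B$ and $t^*\ker b=\ker(tb)\in\mathcal K$.

\emph{$T^{\mathcal K}\neq U$.} Let $x\in D$ and let $u$ be a surjection that identifies $x$ with another point. The equality relation $\ker1$ lies in $\mathcal K$, and $\operatorname{im}u=\Omega$ meets all its classes. But $u^*\ker1=\ker u\notin\mathcal K$, because $\{x\}$ is a class of every member of $\mathcal K$ and not of $\ker u$.

By maximality $T=T^{\mathcal K}$. Let $g\in\operatorname{Sym}(D)$, $\kappa\in\mathcal K$ and $p\ne q$. If $p$ or $q$ lies in $D$, then so does $pg$ or $qg$, and neither $(p,q)$ nor $(pg,qg)$ lies in $\kappa$, since points of $D$ form singleton classes. Otherwise $(pg,qg)=(p,q)$. Hence $g^*\kappa=\kappa$ for all $\kappa\in\mathcal K$, and $g\in T^{\mathcal K}=T$.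
\end{proof}

The counterpart of an injection that misses a finite set is a surjection that remains onto when a finite set is removed from its domain.

\begin{lemma}\label{lem:cover}
Suppose that $D$ is finite, possibly empty. For every finite $P\subseteq\Omega\setminus D$ there is $b\in B$ with $(\Omega\setminus P)b=\Omega$.
\end{lemma}

\begin{proof}
We use induction on $|P|$. For $P=\emptyset$ take $b=1$. Otherwise pick $p\in P$. As $p\notin D$, there are $b\in B$ and $q\neq p$ with $qb=pb$. Let $P'=\Omega\setminus(\Omega\setminus P)b$. Since $b$ is onto, $P'\subseteq Pb$. If $q\in P$, then $|Pb|<|P|$; if $q\notin P$, then $pb=qb\notin P'$, so $P'\subseteq Pb\setminus\{pb\}$. In both cases $|P'|<|P|$. Since $Db^{-1}=D$ by Lemma~\ref{lem:Db} and $P\cap D=\emptyset$, we have $Pb\cap D=\emptyset$, so $P'\cap D=\emptyset$. By induction there is $b'\in B$ with $(\Omega\setminus P')b'=\Omega$. Then $bb'\in B$ and $(\Omega\setminus P)bb'=(\Omega\setminus P')b'=\Omega$.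
\end{proof}

\begin{proposition}\label{prop:FSymD}
If $D$ is finite and nonempty, then $\operatorname{FSym}(\Omega\setminus D)\subseteq T$.
\end{proposition}

\begin{proof}
Let $g=(x\,y)$ with $x,y\notin D$, and suppose that $g\notin T$. We show that $Du^{-1}=D$ for every surjective $u\in U$, by induction on the length $n$ of a factorization \eqref{eq:word}. If $n=0$, then $u\in B$ and Lemma~\ref{lem:Db} applies. Let $n\ge1$. The suffixes $w_j$ are surjective, so $Dw_j^{-1}=D$ by induction. As $x,y\notin D$, we get $xw_j,yw_j\notin D$, that is, $P\cap D=\emptyset$. By Lemma~\ref{lem:cover} there is $b\in B$ with $(\Omega\setminus P)b=\Omega$.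

The map $t$ need not be onto, but it covers $\Omega\setminus P$: each $\omega\notin P$ equals $zu$ for some $z$, and $zt=zu$ by Lemma~\ref{lem:delete}(b). Hence $tb\in T$ is onto, so $tb\in B$. Applying Lemma~\ref{lem:Db} to $tb$ and to $b$, we get $D=D(tb)^{-1}=(Db^{-1})t^{-1}=Dt^{-1}$. If $zu\in D$, then $zu\notin P$, so $zt=zu\in D$ and $z\in Dt^{-1}=D$. Thus $Du^{-1}\subseteq D$. Since $u$ is onto, $|Du^{-1}|\ge|D|$, and since $D$ is finite, $Du^{-1}=D$.

A permutation $u$ that moves a point of $D$ out of $D$ has $Du^{-1}\neq D$, a contradiction.
\end{proof}

\section{The case $C=D=\emptyset$ and the proof of Theorem~\ref{thm:cases}}\label{sec:empty}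

When $C$ and $D$ are empty there is no invariant set to play against. Instead we show that if a transposition is missing from $T$, then $T=U$. The plan is to write an arbitrary map as $a'sb$ with all factors in $T$: an injection $a'$ into a set $\Sigma$ of full cardinality, a map $s$ that is prescribed at will on $\Sigma$ with values outside a finite set $P_0$, and a surjection $b$ that does not need $P_0$. The difficulty is the middle factor. Lemma~\ref{lem:delete}(b) approximates each $u$ by an element of $T$ away from the fibers over a finite set $P$, but $P$ depends on $u$. A diagonal argument makes $P$ uniform, at the cost of shrinking the domain from $\Omega$ to $\Sigma$.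

\begin{lemma}\label{lem:diag}
Suppose that some transposition $g=(x\,y)$ is not in $T$. Then there are $\Sigma\subseteq\Omega$ with $|\Sigma|=|\Omega|$ and a finite set $P_0\subseteq\Omega$ such that every map $\Sigma\to\Omega\setminus P_0$ extends to an element of $T$.
\end{lemma}

\begin{proof}
There are $|\Omega|$ finite subsets of $\Omega$ and $|\Omega\times\Omega|=|\Omega|$, so we can partition $\Omega$ into sets $\Sigma_Q$ of cardinality $|\Omega|$, indexed by the finite subsets $Q$ of $\Omega$. Suppose that no pair $(\Sigma_Q,Q)$ has the required property. For each $Q$ choose a map $f_Q\colon\Sigma_Q\to\Omega\setminus Q$ with no extension in $T$, and let $u\in U$ be the map that restricts to $f_Q$ on $\Sigma_Q$ for every $Q$. Factorize $u$ as in \eqref{eq:word}, with $t$ and $P$ as in \eqref{eq:tFP}. The set $P$ is finite, so it is one of the indices. For $z\in\Sigma_P$ we have $zu=zf_P\notin P$, so $zt=zu$ by Lemma~\ref{lem:delete}(b). Thus $t\in T$ extends $f_P$, a contradiction.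
\end{proof}

\begin{proposition}\label{prop:empty}
If $C=D=\emptyset$, then $\operatorname{FSym}(\Omega)\subseteq T$.
\end{proposition}

\begin{proof}
Suppose that some transposition $g=(x\,y)$ is not in $T$, and let $\Sigma$ and $P_0$ be as in Lemma~\ref{lem:diag}.

First we find an injection $a'\in T$ with image in $\Sigma$; this uses $C=\emptyset$. Let $u\in U$ map $\Omega$ bijectively onto $\Sigma$, and factorize it as in \eqref{eq:word}, with $t$ and $F$ as in \eqref{eq:tFP}. The set $F$ is finite by Lemma~\ref{lem:delete}(c). By Lemma~\ref{lem:miss} there is $a\in A$ with $F\cap\operatorname{im}a=\emptyset$, and Lemma~\ref{lem:delete}(a) gives $au=at\in T$. Put $a'=au$.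

Next, since $D=\emptyset$, Lemma~\ref{lem:cover} gives $b\in B$ with $(\Omega\setminus P_0)b=\Omega$.

Now let $f\in U$. For each $z\in\Omega$ choose $zf'\in\Omega\setminus P_0$ with $zf'b=zf$. As $a'$ is injective, the rule $za'\mapsto zf'$ defines a map $\operatorname{im}a'\to\Omega\setminus P_0$. Extend it to a map $\Sigma\to\Omega\setminus P_0$, and then, by Lemma~\ref{lem:diag}, to some $s\in T$. Then $a's=f'$ and $f=a'sb\in T$. So $T=U$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cases}]
Part (i) is Proposition~\ref{prop:empty}, and part (iii) follows from Propositions~\ref{prop:SymC} and~\ref{prop:SymD}. For part (ii), let $\Gamma\in\{C,D\}$ be finite and nonempty. A permutation $h\in T$ lies in $A\cap B$, so $\Gamma h=\Gamma$ by Lemma~\ref{lem:Ca} or Lemma~\ref{lem:Db}. If $h$ is also finitary, it is the product of the permutation that agrees with $h$ on $\Gamma$ and fixes the rest and the permutation that agrees with $h$ on $\Omega\setminus\Gamma$ and fixes $\Gamma$. So $T\cap\operatorname{FSym}(\Omega)\subseteq\operatorname{Sym}(\Gamma)\times\operatorname{FSym}(\Omega\setminus\Gamma)$. Conversely, both factors consist of finitary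 permutations, and they lie in $T$ by Propositions~\ref{prop:SymC} and~\ref{prop:FSymC} if $\Gamma=C$, and by Propositions~\ref{prop:SymD} and~\ref{prop:FSymD} if $\Gamma=D$.
\end{proof}

\section{Maximal subsemigroups with few finitary permutations}\label{sec:sharp}

The proof of Proposition~\ref{prop:SymC} shows that every maximal subsemigroup with $C\neq\emptyset$ has the form $T_{\mathcal X}$. It is thus natural to look for the semigroups of Theorem~\ref{thm:sharp} in this form. A permutation $h$ is injective on every set, so $h\in T_{\mathcal X}$ if and only if $Xh\in\mathcal X$ for all $X\in\mathcal X$. A non-permutation can lie in $T_{\mathcal X}$ for a cheaper reason: it may fail to be injective on every member of $\mathcal X$. This makes $T_{\mathcal X}$ large enough to be maximal, as in Example~\ref{ex:T1}. A family $\mathcal X$ is \emph{upward closed} if $X\in\mathcal X$ and $X\subseteq Y\subseteq\Omega$ imply $Y\in\mathcal X$.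

\begin{lemma}\label{lem:crit}
Let $\mathcal X$ be a nonempty upward closed family of subsets of $\Omega$ with $\Gamma=\bigcap\mathcal X\neq\emptyset$. Consider the following conditions.
\begin{enumerate}
\item[(M1)] For every $X\in\mathcal X$ there is an injection $a\in T_{\mathcal X}$ with $\operatorname{im}a\subseteq X$.
\item[(M2)] If $Z\subseteq\Omega$, $|Z|=|\Omega|$ and $Z\notin\mathcal X$, then every map $v\colon Z\to\Omega$ extends to an element of $T_{\mathcal X}$.
\end{enumerate}
If \textup{(M1)} and \textup{(M2)} hold, then $T_{\mathcal X}$ is a maximal subsemigroup of $U$ and its set $C$ equals $\Gamma$. If $|\Gamma|\ge2$, then \textup{(M2)} holds. Every permutation $h\in T_{\mathcal X}$ satisfies $\Gamma\subseteq\Gamma h$.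
\end{lemma}

\begin{proof}
Put $T=T_{\mathcal X}$. Since $\Omega\in\mathcal X$, it is a proper subsemigroup by Lemma~\ref{lem:TX}. Assume (M1) and (M2), and let $g\in U\setminus T$. There is $X\in\mathcal X$ with $g|_X$ injective and $Xg\notin\mathcal X$. Take $a$ as in (M1). Then $f=ag$ is injective, and $Z=\operatorname{im}f$ has cardinality $|\Omega|$. Since $Z\subseteq Xg$ and $\mathcal X$ is upward closed, $Z\notin\mathcal X$. Given $u\in U$, the rule $zf\mapsto zu$ defines a map $Z\to\Omega$, which extends to some $t\in T$ by (M2). Then $u=ft=agt\in\langle T,g\rangle$. So $T$ is maximal. Each injection $a\in T$ has $\operatorname{im}a=\Omega a\in\mathcal X$, so $\Gamma\subseteq C$, and (M1) gives $C\subseteq X$ for all $X\in\mathcal X$. Hence $C=\Gamma$.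

Let $|\Gamma|\geq2$, and let $Z$ and $v$ be as in (M2). Since $\mathcal X$ is upward closed and $Z\notin\mathcal X$, every $X\in\mathcal X$ has a point outside $Z$. If $\Gamma\cap Z$ contains a point $\gamma$, let $t$ extend $v$ and send $\Omega\setminus Z$ to $\gamma v$; then each $X\in\mathcal X$ contains $\gamma$ and a point outside $Z$, and these have the same image. If $\Gamma\cap Z=\emptyset$, let $t$ extend $v$ and be constant on $\Omega\setminus Z$; then $t$ identifies two points of $\Gamma$, and these lie in each $X\in\mathcal X$. In both cases $t$ is injective on no member of $\mathcal X$, so $t\in T$.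

Finally, if $h\in T$ is a permutation, then $\Gamma\subseteq Xh$ for all $X\in\mathcal X$, and $\bigcap_{X\in\mathcal X}Xh=\Gamma h$ because $h$ is a bijection.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
Let $\mathcal X=\{X\subseteq\Omega:\Gamma\subseteq X,\ |X|=|\Omega|\}$ and $T=T_{\mathcal X}$. The family is upward closed, and $\bigcap\mathcal X=\Gamma$ since $\Omega\setminus\{\lambda\}\in\mathcal X$ for each $\lambda\notin\Gamma$. For (M1), let $X\in\mathcal X$ and let $a$ fix $\Gamma$ pointwise and map $\Omega\setminus\Gamma$ injectively into $X\setminus\Gamma$, which has cardinality $|\Omega|$ as $\Gamma$ is finite. Then $a$ is injective, and for $X'\in\mathcal X$ we have $\Gamma\subseteq X'a$ and $|X'a|=|\Omega|$, so $a\in T$. Condition (M2) holds by Lemma~\ref{lem:crit} if $|\Gamma|\ge2$. If $\Gamma=\{c\}$, a set $Z\notin\mathcal X$ with $|Z|=|\Omega|$ omits $c$, so $v$ extends to a map $t$ with $ct=c$. If $t$ is injective on $X'\in\mathcal X$, then $c\in X't$ and $|X't|=|\Omega|$, so $t\in T$. Thus $T$ is maximal.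

A permutation $h\in T$ has $\Gamma\subseteq\Gamma h$, hence $\Gamma h=\Gamma$ as $\Gamma$ is finite. Conversely, a permutation with $\Gamma h=\Gamma$ maps members of $\mathcal X$ to members of $\mathcal X$.
\end{proof}

Now let $\Gamma$ be infinite and let $\Lambda=\Omega\setminus\Gamma$, with $|\Lambda|=|\Omega|$. A family defined by containment of $\Gamma$ and cardinalities alone is preserved by every permutation of $\Lambda$. To break this symmetry we put a graph on $\Lambda$ and require members of $\mathcal X$ to contain an edge. The graph must have large independent sets far from any given finite set of vertices, so that membership in $\mathcal X$ can test a single edge, and it must have no finitary automorphism other than the identity.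

Let $K$ be a set with $|K|=|\Omega|$ and identify $\Lambda$ with the set of finite subsets of $K$. Join $p,q\in\Lambda$, written $p\sim q$, if $p\neq q$ and $|p\cap q|$ is odd, and let $N(p)=\{q:q\sim p\}$. For example, $\{k\}\sim\{k,k'\}$ for distinct $k,k'\in K$, while a singleton $\{k\}$ is adjacent to no other singleton and to no vertex $p$ with $k\notin p$.

\begin{lemma}\label{lem:graph}
If $p\neq q$ are vertices, then the symmetric difference $N(p)\mathbin{\triangle}N(q)$ is infinite.
\end{lemma}

\begin{proof}
Pick $k\in p\mathbin{\triangle}q$. For each of the infinitely many $k'\in K\setminus(p\cup q)$, the vertex $r=\{k,k'\}$ differs from $p$ and $q$, and $|r\cap p|$ and $|r\cap q|$ are $0$ and $1$ in some order. So $r$ lies in exactly one of $N(p)$ and $N(q)$.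
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
Let $\mathcal X$ be the family of all $X\subseteq\Omega$ such that $\Gamma\subseteq X$, $|X\cap\Lambda|=|\Omega|$, and $X\cap\Lambda$ contains two adjacent vertices. Put $T=T_{\mathcal X}$. The family is upward closed. For $\lambda\in\Lambda$ and distinct $k,k'\in K\setminus\lambda$, the edge $\{k\}\sim\{k,k'\}$ avoids $\lambda$, so $\Omega\setminus\{\lambda\}\in\mathcal X$. Hence $\mathcal X\neq\emptyset$ and $\bigcap\mathcal X=\Gamma$.

\emph{Maximality.} Condition (M2) holds because $|\Gamma|\ge2$. For (M1), let $X\in\mathcal X$ and let $p\sim q$ with $p,q\in X\cap\Lambda$. We need an injection into $X$ that takes every member of $\mathcal X$ to a set containing an edge. Every member contains $\Gamma$, and $\Gamma$ is infinite, so $\Gamma$ can supply the edge: let $a$ map $\Gamma$ bijectively onto $\Gamma\cup\{p,q\}$ and $\Lambda$ injectively into $(X\cap\Lambda)\setminus\{p,q\}$, a set of cardinality $|\Omega|=|\Lambda|$. Then $a$ is injective with image in $X$. For $X'\in\mathcal X$ we have $X'a\supseteq\Gamma\cup\{p,q\}$, and $X'a\cap\Lambda\supseteq(X'\cap\Lambda)a$ has cardinality $|\Omega|$. So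 $X'a\in\mathcal X$ and $a\in T$. By Lemma~\ref{lem:crit}, $T$ is maximal.

\emph{Finitary permutations.} If $h\in\operatorname{FSym}(\Gamma)$, then $Xh=X$ for all $X\in\mathcal X$, so $h\in T$. Conversely, let $h\in T\cap\operatorname{FSym}(\Omega)$. Choose $m\ge2$ with $h^m=1$; then $h^{-1}=h^{m-1}$ also lies in $T\cap\operatorname{FSym}(\Omega)$. By Lemma~\ref{lem:crit}, $\Gamma\subseteq\Gamma h$ and $\Gamma\subseteq\Gamma h^{-1}$, so $\Gamma h=\Gamma$ and $\Lambda h=\Lambda$.

We show that $h$ preserves adjacency. Let $p\sim q$, and let $I$ be the set of singletons $\{k\}$ with $k\notin p\cup q\cup ph\cup qh$ and $\{k\}\notin\operatorname{supp}h$. Only finitely many $k\in K$ are excluded, so $|I|=|\Omega|$ and $X=\Gamma\cup\{p,q\}\cup I\in\mathcal X$. Therefore $Xh=\Gamma\cup\{ph,qh\}\cup I\in\mathcal X$, and $\{ph,qh\}\cup I$ contains an edge. No element of $I$ is adjacent to another element of $I$, to $ph$, or to $qh$. Hence $ph\sim qh$.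

The same holds for $h^{-1}$, so $h$ acts on $\Lambda$ as a graph automorphism and $N(p)h=N(ph)$ for all $p\in\Lambda$. The sets $N(p)$ and $N(p)h$ agree outside $\operatorname{supp}h$, so $N(p)\mathbin{\triangle}N(ph)$ is finite. By Lemma~\ref{lem:graph}, $ph=p$. Thus $h$ fixes $\Lambda$ pointwise, and $h\in\operatorname{FSym}(\Gamma)$.
\end{proof}

\begin{remark}\label{rem:finite}
By Lemma~\ref{lem:crit}, the semigroup $T$ just constructed has $C=\Gamma$. It contains no transposition of two points outside $C$, so Proposition~\ref{prop:FSymC} fails for infinite $C$. The step that breaks is the equality $Ca=C$: the injection $a\in T$ used for (M1) has $Ca=C\cup\{p,q\}$. For finite $\Gamma$ there is no bijection from $\Gamma$ onto $\Gamma\cup\{p,q\}$, and by Theorem~\ref{thm:cases}(ii) no maximal subsemigroup with $C=\Gamma$ finite and nonempty omits a finitary permutation of $\Omega\setminus\Gamma$.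
\end{remark}

\begin{thebibliography}{9}

\bibitem{EMP}
J. East, J. D. Mitchell, and Y. P\'eresse,
\emph{Maximal subsemigroups of the semigroup of all mappings on an infinite set},
arXiv:1104.2011 (2011).

\end{thebibliography}
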